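# Semidualizing modules over artinian rings whose length differs from that of the ring

## 1. A three-dimensional ring, and a nine-dimensional one

Let $k$ be a field and $S=k[x,y]/(x,y)^2$, with $k$-basis $1,x,y$. Let $D=\operatorname{Hom}_k(S,k)$, with dual basis $1^*,x^*,y^*$. It is an $S$-module by $(s\lambda)(s')=\lambda(ss')$. The multiplication table is short:
$$x\,x^*=1^*,\quad y\,y^*=1^*,\quad x\,y^*=y\,x^*=0,\quad x\,1^*=y\,1^*=0 .$$
So $D$ is generated by $x^*,y^*$ subject to $y\,x^*=0$, $x\,y^*=0$, $x\,x^*=y\,y^*$. It needs two generators, hence $D\not\cong S$. Still, $D$ resembles $S$ in two ways.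

First, compute the endomorphisms of $D$. An $S$-linear map $h\colon D\to D$ is given by $h(x^*)=\alpha 1^*+\beta x^*+\gamma y^*$ and $h(y^*)=\alpha' 1^*+\beta' x^*+\gamma' y^*$, subject to the three relations. The relation $y\,h(x^*)=0$ says $\gamma=0$, the relation $x\,h(y^*)=0$ says $\beta'=0$, and $x\,h(x^*)=y\,h(y^*)$ says $\beta=\gamma'$. So
$$h(x^*)=\beta x^*+\alpha 1^*,\qquad h(y^*)=\beta y^*+\alpha' 1^*,$$
which is multiplication by $\beta+\alpha x+\alpha' y$. Every endomorphism of $D$ is multiplication by exactly one element of $S$.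

Second, for every $S$-module $L$ we have $\operatorname{Hom}_S(L,D)=\operatorname{Hom}_S(L,\operatorname{Hom}_k(S,k))\cong\operatorname{Hom}_k(L,k)$, which is exact in $L$. So $D$ is injective and $\operatorname{Ext}^i_S(D,D)=0$ for $i\ge1$.

Now take a second copy $T=k[u,v]/(u,v)^2$ and put
$$R=S\otimes_kT,\qquad C=D\otimes_kT .$$
Let $G\to D$ be a resolution by finitely generated free $S$-modules. Tensoring over a field is exact and $S^m\otimes_kT=R^m$, so $G\otimes_kT$ is a free resolution of $C$ over $R$. Also $\operatorname{Hom}_R(G\otimes_kT,D\otimes_kT)\cong\operatorname{Hom}_S(G,D)\otimes_kT$. Taking cohomology,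
$$\operatorname{Ext}^i_R(C,C)\cong\operatorname{Ext}_S^i(D,D)\otimes_kT,$$
which is $0$ for $i\ge1$ and is $S\otimes_kT=R$ for $i=0$. So $C$ has the same two properties over $R$.

The module $C$ is not $R$, because it needs two generators. It is not $\operatorname{Hom}_k(R,k)$ either. Indeed, the elements of $D\otimes_kT$ killed by $x,y$ form $\operatorname{soc}(D)\otimes_k T$, those killed by $u,v$ form $D\otimes_k\operatorname{soc}(T)$, and the intersection $\operatorname{soc}(D)\otimes_k\operatorname{soc}(T)$ has dimension $1\cdot 2=2$, whereas $\operatorname{Hom}_k(R,k)$ has one-dimensional socle. So $C$ is different from both obvious candidates. But $\dim_k D=3=\dim_kS$ and $\dim_kC=9=\dim_kR$. Must the dimensions agree?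

## 2. Semidualizing modules and the length problem

All rings are commutative noetherian with identity, and modules are unital. We write $\operatorname{len}_R(M)$ for the length of an $R$-module $M$, and $\operatorname{len}(R)=\operatorname{len}_R(R)$.

**Definition.** A finitely generated $R$-module $C$ is *semidualizing* if the homothety map $\chi^R_C\colon R\to\operatorname{Hom}_R(C,C)$, $r\mapsto(c\mapsto rc)$, is an isomorphism and $\operatorname{Ext}^i_R(C,C)=0$ for all $i\ge1$.

The module $R$ is always semidualizing. In Section 1, $D$ is semidualizing over $S$, and $C$ is semidualizing over $R$. The following problem is posed in Kristen A. Beck and Sean Sather-Wagstaff, "A somewhat gentle introduction to differential graded commutative algebra", arXiv:1307.0369 (2013): *if $R$ is local and artinian, must $\operatorname{len}_R(C)=\operatorname{len}(R)$ for every semidualizing $R$-module $C$?* The answer is no. Here is what we shall prove; $k$ is any field.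

**Theorem A.** There is a local artinian $k$-algebra $R$ with residue field $k$ and a semidualizing $R$-module $C$ with $\operatorname{len}(R)=139$ and $\operatorname{len}_R(C)=137$. There is also such a pair with $\operatorname{len}(R)=137$ and $\operatorname{len}_R(C)=139$.

**Theorem B.** For every positive rational number $\rho$ there is a local artinian $k$-algebra $R$ with residue field $k$ and a semidualizing $R$-module $C$ with $\operatorname{len}_R(C)=\rho\cdot\operatorname{len}(R)$.

**Theorem C.** If $R=\bigoplus_{i\ge0}R_i$ is a graded artinian ring with $R_0=k$ and $C$ is a finitely generated graded semidualizing module, then $\operatorname{len}_R(C)=\operatorname{len}(R)$. More precisely, the Hilbert series satisfy $H_C(t)H_C(t^{-1})=H_R(t)H_R(t^{-1})$.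

The algebras in Theorems A and B will be finite-dimensional over $k$.

We use some textbook facts throughout. An artinian local ring $Q$ is Gorenstein if and only if it is injective as a module over itself; its socle is then one-dimensional. For such $Q$ and a finitely generated $Q$-module $X$ put $X^*=\operatorname{Hom}_Q(X,Q)$. The functor $(-)^*$ is exact, and it sends the residue field to itself, so it preserves length. The biduality map $X\to X^{**}$ is an isomorphism. If $Q$ is a finite-dimensional local $k$-algebra with residue field $k$, lengths are $k$-dimensions.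

Before anything general, here are two classes of rings where the answer is "yes" by a short argument.

**Gorenstein rings.** Let $R$ be artinian Gorenstein local and $C$ semidualizing. Then $(C\otimes_R C^*)^*\cong\operatorname{Hom}_R(C,C^{**})\cong\operatorname{Hom}_R(C,C)\cong R$, so $C\otimes_RC^*\cong R^*= R$. Minimal numbers of generators multiply under tensor product, so $C$ is cyclic. The homothety map is injective, so $C$ has zero annihilator, and $C\cong R$.

**Rings with $\mathfrak m^2=0$.** Let $(R,\mathfrak m,k)$ be artinian local with $\mathfrak m^2=0$ and let $0\to\Omega\to R^{\beta}\to C\to0$ be the start of a minimal resolution of a semidualizing module $C$. Then $\Omega\subseteq\mathfrak mR^\beta$, so $\Omega\cong k^a$ for some $a$. If $a=0$, then $C\cong R^\beta$, and $\operatorname{Hom}_R(C,C)\cong R$ forces $\beta=1$. If $a>0$, then $0=\operatorname{Ext}^2_R(C,C)\cong\operatorname{Ext}^1_R(\Omega,C)\cong\operatorname{Ext}^1_R(k,C)^a$, so $\operatorname{Ext}^1_R(k,C)=0$. By induction on length $\operatorname{Ext}^1_R(R/I,C)=0$ for all ideals $I$, and $C$ is injective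 by Baer's criterion. So $C\cong E^m$, where $E$ is the injective hull of $k$. Since $\operatorname{Hom}_R(E,E)\cong R$, comparing lengths in $R\cong\operatorname{Hom}_R(C,C)\cong R^{m^2}$ gives $m=1$, and $\operatorname{len}_R(E)=\operatorname{len}(R)$.

## 3. Hilbert series settle the graded case

A sensible first approach to a "yes" is to count. A free resolution of $C$ expresses $\operatorname{len}_R(C)$ through $\operatorname{len}(R)$, and applying $\operatorname{Hom}_R(-,C)$ to the same resolution expresses $\operatorname{len}(R)$ through $\operatorname{len}_R(C)$, with the same Betti numbers. With a grading this works.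

**Proof of Theorem C.** Since $R$ is artinian and $R_0=k$, both $R$ and $C$ are finite-dimensional over $k$, and length is dimension.

**Step 1: the resolution expresses $H_C$ through $H_R$.** Let $G\to C$ be the minimal graded free resolution, $G_i=\bigoplus_dR(-d)^{\beta_{i,d}}$, and let $d_0$ be the least degree in which $C$ is nonzero. The generators of $G_0$ have degree at least $d_0$. By minimality each syzygy lies in $R_{\ge1}$ times the previous free module, so the least degree goes up by at least one at every step. Hence $\beta_{i,d}=0$ for $d<i+d_0$, and for each $d$ only finitely many $i$ have $\beta_{i,d}\neq0$. So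
$$\mathcal P(t)=\sum_{i,d}(-1)^i\beta_{i,d}t^d$$
is a well-defined element of $\mathbb Z((t))$. In each fixed degree only finitely many $G_i$ are nonzero, so exactness of $\cdots\to G_1\to G_0\to C\to0$ gives
$$H_C(t)=\mathcal P(t)H_R(t)\quad\text{in }\mathbb Z((t)). \tag{1}$$

**Step 2: the dual complex expresses $H_R$ through $H_C$.** Since $C$ is semidualizing,
$$0\to R\to\operatorname{Hom}_R(G_0,C)\to\operatorname{Hom}_R(G_1,C)\to\cdots$$
is exact, and its maps are graded of degree $0$. Here $\operatorname{Hom}_R(R(-d),C)=C(d)$ has Hilbert series $t^{-d}H_C(t)$. If $C$ vanishes above degree $e$, then $\operatorname{Hom}_R(G_i,C)$ vanishes above degree $e-d_0-i$, so again only finitely many terms are nonzero in each degree. Hence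
$$H_R(t)=\mathcal P(t^{-1})H_C(t)\quad\text{in }\mathbb Z((t^{-1})). \tag{2}$$

**Step 3: eliminate $\mathcal P$.** Replacing $t$ by $t^{-1}$ in (1) gives $H_C(t^{-1})=\mathcal P(t^{-1})H_R(t^{-1})$ in $\mathbb Z((t^{-1}))$. Multiply (2) by $H_R(t^{-1})$:
$$H_R(t)H_R(t^{-1})=\mathcal P(t^{-1})H_R(t^{-1})H_C(t)=H_C(t^{-1})H_C(t).$$
Both ends are Laurent polynomials. At $t=1$ this says $\operatorname{len}(R)^2=\operatorname{len}_R(C)^2$, so the lengths are equal. $\blacksquare$

For $D$ over $S$ from Section 1, with $x^*,y^*$ in degree $-1$, we have $H_S=1+2t$, $H_D=2t^{-1}+1$ and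
$$\mathcal P(t)=\frac{2+t}{t(1+2t)}=t^{-1}(2-3t+6t^2-12t^3+\cdots).$$
The example also shows where the argument stops if there is no grading. The Betti numbers of $D$ are $2,3,6,12,\dots$, and the alternating sum $2-3+6-12+\cdots$ diverges. Without the variable $t$, all we get from a resolution is
$$\operatorname{len}_R(C)=\sum_{i<m}(-1)^i\beta_i\operatorname{len}(R)+(-1)^m\operatorname{len}_R(\Omega_m),$$
where $\Omega_m$ is the $m$-th syzygy, and the last term never goes away. The grading pushed that term into higher and higher degrees.

So a counterexample $(R,C)$ cannot be graded with $R_0=k$. Whatever we build must contain something inhomogeneous.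

## 4. Replacing the field by a Gorenstein ring

The module $C=D\otimes_kT$ of Section 1 was a tensor product over $k$ of a dualizing module and a free module. We shall do the same over an artinian Gorenstein ring $Q$ in place of $k$.

**Definition.** For a ring $Q$ and a $Q$-module $X$, the *trivial extension* $Q\ltimes X$ is the $Q$-module $Q\oplus X$ with multiplication $(q,\xi)(q',\xi')=(qq',q\xi'+q'\xi)$, so that $X$ is an ideal with $X^2=0$.

For example, $k\ltimes k^2\cong k[x,y]/(x,y)^2$, so the ring $R$ of Section 1 is $(k\ltimes k^2)\otimes_k(k\ltimes k^2)$. Over $k$ the spaces $X\otimes_kN$ and $X^*\otimes_kN$ always have the same dimension. Over $Q$ they need not, and this is where a difference in length can arise. The price is that tensor products over $Q$ are not exact, so Tor must be controlled.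

**Proposition 1.** Let $Q$ be an artinian Gorenstein local ring with residue field $k$. Let $X,N$ be finitely generated $Q$-modules such that

1. $N$ has a free resolution $\cdots\xrightarrow{\psi}Q^n\xrightarrow{\varphi}Q^n\xrightarrow{\psi}Q^n\xrightarrow{\varphi}Q^n\to N\to0$, periodic of period 2;
2. $\operatorname{Tor}^Q_i(X,N)=0=\operatorname{Tor}^Q_i(X^*,N)$ for all $i\ge1$.

Put $S=Q\ltimes X$, $T=Q\ltimes N$, $R=S\otimes_QT$, $D=\operatorname{Hom}_Q(S,Q)$, $C=D\otimes_QT$. Then $R$ is local artinian with residue field $k$, $C$ is a semidualizing $R$-module, and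
$$\operatorname{len}(R)=\operatorname{len}Q+\operatorname{len}X+\operatorname{len}N+\operatorname{len}(X\otimes_QN),$$
$$\operatorname{len}_R(C)=\operatorname{len}Q+\operatorname{len}X+\operatorname{len}N+\operatorname{len}(X^*\otimes_QN).$$

**Step 1: the ring and the lengths.** As a $Q$-module, $R=Q\oplus X\oplus N\oplus(X\otimes_QN)$. Put $I=X\oplus N\oplus(X\otimes_QN)$. It is an ideal with $R/I=Q$. Since $X^2=N^2=0$ in $R$ and $X\cdot N=X\otimes_QN$, we get $I^2\subseteq X\otimes_QN$ and $I^3=0$. So $R$ has a nilpotent ideal with local quotient $Q$, hence is local with residue field $k$. It is a finitely generated $Q$-module, hence artinian. The simple $R$-module $k$ has length $1$ over $Q$, so lengths over $R$ and over $Q$ agree. As $Q$-modules $D=Q\oplus X^*$ and $T=Q\oplus N$, so $C=Q\oplus X^*\oplus N\oplus(X^*\otimes_QN)$. With $\operatorname{len}X^*=\operatorname{len}X$, both length formulas follow.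

**Step 2: a free resolution of $C$ over $R$.** From $S=Q\oplus X$, $D=Q\oplus X^*$, $T=Q\oplus N$ and hypothesis 2,
$$\operatorname{Tor}^Q_i(S,T)=0=\operatorname{Tor}^Q_i(D,T)\qquad(i\ge1).$$
Let $G\to D$ be a resolution by free $S$-modules $G_i=S^{n_i}$ of finite rank, with augmentation $\varepsilon\colon G_0\to D$. As a complex of $Q$-modules, $G$ resolves $D$ by modules with $\operatorname{Tor}^Q_j(G_i,T)=0$ for $j\ge1$. Such resolutions compute Tor, so $H_i(G\otimes_QT)=\operatorname{Tor}^Q_i(D,T)$. This is $0$ for $i\ge1$ and $C$ for $i=0$. As $G_i\otimes_QT=R^{n_i}$, the complex $G\otimes_QT$ is a free resolution of $C$ over $R$. We have $G\otimes_QT=G\otimes_SR$, so by adjunction, and then because each $G_i$ is free of finite rank,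
$$\operatorname{Hom}_R(G\otimes_QT,\,D\otimes_QT)\cong\operatorname{Hom}_S(G,D\otimes_QT)\cong\operatorname{Hom}_S(G,D)\otimes_QT. \tag{3}$$
The cohomology of this complex is $\operatorname{Ext}_R(C,C)$.

**Step 3: $D$ over $S$, before tensoring.** By adjunction $\operatorname{Hom}_S(L,D)\cong\operatorname{Hom}_Q(L,Q)$ for all $S$-modules $L$, and $Q$ is self-injective. So $D$ is an injective $S$-module. For $L=D$ the adjunction sends $h$ to $d\mapsto h(d)(1)$. It sends the homothety of $s$ to $d\mapsto(sd)(1)=d(s)$, that is, to evaluation at $s$. So the homothety map $S\to\operatorname{Hom}_S(D,D)$ corresponds to the biduality map $S\to S^{**}$, which is an isomorphism. Applying the exact functor $\operatorname{Hom}_S(-,D)$ to $G\to D\to0$ gives an exact sequence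
$$0\to S\to D^{n_0}\to D^{n_1}\to D^{n_2}\to\cdots \tag{4}$$
with first map $s\mapsto s\varepsilon$.

**Step 4: the sequence (4) stays exact after $-\otimes_QT$.** Split (4) into short exact sequences $0\to Z^j\to D^{n_j}\to Z^{j+1}\to0$ for $j\ge0$, with $Z^0=S$. We claim that $\operatorname{Tor}_i^Q(Z^j,N)=0$ for all $i\ge1$, $j\ge0$, by induction on $j$. For $j=0$ this is Step 2. If it holds for $j$, then for $i\ge1$ the exact sequence
$$0=\operatorname{Tor}^Q_{i+1}(D^{n_j},N)\to\operatorname{Tor}^Q_{i+1}(Z^{j+1},N)\to\operatorname{Tor}^Q_i(Z^j,N)=0$$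
gives $\operatorname{Tor}^Q_i(Z^{j+1},N)=0$ for $i\ge2$. This dimension shift says nothing about $i=1$, and here the periodicity of $N$ is needed. By hypothesis 1, both $\operatorname{Tor}_1^Q(Z,N)$ and $\operatorname{Tor}_3^Q(Z,N)$ are $\ker\varphi/\operatorname{im}\psi$ on $Z^n$ (the $n$-fold power of a module $Z$). Hence $\operatorname{Tor}^Q_1(Z^{j+1},N)\cong\operatorname{Tor}^Q_3(Z^{j+1},N)=0$, which proves the claim. Since $T=Q\oplus N$, also $\operatorname{Tor}_i^Q(Z^j,T)=0$ for $i\ge1$. So each short exact sequence stays exact after $-\otimes_QT$, and therefore so does (4).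

**Step 5: conclusion.** By Step 4 the complex
$$0\to S\otimes_QT\to\operatorname{Hom}_S(G_0,D)\otimes_QT\to\operatorname{Hom}_S(G_1,D)\otimes_QT\to\cdots$$
is exact. By (3), $\operatorname{Ext}^i_R(C,C)=0$ for $i\ge1$, and $R=S\otimes_QT$ maps isomorphically onto
$$\ker\bigl(\operatorname{Hom}_R(G_0\otimes_QT,C)\to\operatorname{Hom}_R(G_1\otimes_QT,C)\bigr)=\operatorname{Hom}_R(C,C),$$
where an endomorphism of $C$ is identified with its composite with $\varepsilon\otimes T$. The isomorphism sends $s\otimes t$ to the map $g\otimes t'\mapsto s\varepsilon(g)\otimes tt'=(s\otimes t)\cdot(\varepsilon(g)\otimes t')$, which corresponds to multiplication by $s\otimes t$ on $C$. So it is the homothety map, and $C$ is semidualizing. $\square$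

What remains is to find $Q$, $N$, $X$ satisfying the hypotheses with $\operatorname{len}(X\otimes_QN)\ne\operatorname{len}(X^*\otimes_QN)$.

With one variable this cannot work. Let $Q=k[x]/(x^m)$ and $N=Q/(x^a)$ with $0<a<m$, so $\varphi=x^a$ and $\psi=x^{m-a}$. On $X=Q/(x^b)$ with $0<b<m$, the kernel of $x^a$ has length $\min(a,b)$ and the image of $x^{m-a}$ has length $\max(0,a+b-m)$, which is smaller. So $\operatorname{Tor}_1^Q(X,N)\neq0$. Every finitely generated module is a direct sum of cyclic ones, so only free $X$ satisfy hypothesis 2, and then $X\cong X^*$.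

## 5. The quadric $xy-zw$ and a module of period two

Fix $n\ge3$ and put
$$Q=k[x,y,z,w]/(f,\ x^n,\ y^n,\ z^n+w^n),\qquad f=xy-zw.$$

**Step 1: $Q$ is artinian Gorenstein local of length $q=2n^3$.** In $Q$ the elements $x,y$ are nilpotent, so $zw=xy$ is nilpotent. Then $z^{n+1}=z\cdot z^n=-(zw)w^{n-1}$ is nilpotent, so $z$ is nilpotent. So is $w$, as $w^n=-z^n$. Thus $Q$ is a finite-dimensional $k$-algebra with nilpotent maximal ideal $(x,y,z,w)$ and residue field $k$. It is also the quotient of the regular local ring $P=k[x,y,z,w]_{(x,y,z,w)}$ of dimension $4$ by four elements. As the quotient has finite length, these elements form a regular sequence in $P$, so $Q$ is a complete intersection, hence Gorenstein. The four elements are homogeneous of degrees $2,n,n,n$. A homogeneous sequence is regular on $k[x,y,z,w]$ once it is regular after localizing at $(x,y,z,w)$, because a nonzero graded module stays nonzero there. So the Hilbert series of $Q$ is $(1-t^2)(1-t^n)^3/(1-t)^4=(1+t)(1+t+\cdots+t^{n-1})^3$, and at $t=1$ this is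
$$q:=\operatorname{len}Q=2n^3 .$$

**Step 2: the matrices and the module $N$.** Let
$$\varphi=\begin{pmatrix}x&z\\w&y\end{pmatrix},\qquad\psi=\begin{pmatrix}y&-z\\-w&x\end{pmatrix},\qquad N=\operatorname{coker}(\varphi\colon Q^2\to Q^2).$$
Here $\psi$ is the adjugate of $\varphi$ and $\det\varphi=f$, so $\varphi\psi=\psi\varphi=f\cdot I$.

**Step 3: the periodic complex of $\varphi,\psi$ is exact over $Q$.** First work over $A=P/(f)$. If $u,v\in P^2$ and $\varphi v=fu$, then $\varphi v=\varphi\psi u$. Since $P$ is a domain and $\det\varphi=f\ne0$, $\varphi$ is injective on $P^2$, so $v=\psi u$. Hence $\ker\varphi=\operatorname{im}\psi$ over $A$. The same argument with $\varphi,\psi$ exchanged gives $\ker\psi=\operatorname{im}\varphi$ over $A$. So the two-sided periodic complex $\cdots\xrightarrow{\psi}A^2\xrightarrow{\varphi}A^2\xrightarrow{\psi}A^2\xrightarrow{\varphi}\cdots$ is exact. If $\mathbf F$ is an exact complex of free modules and $a$ is a nonzerodivisor, then $0\to\mathbf F\xrightarrow{a}\mathbf F\to\mathbf F/a\mathbf F\to0$ is exact and its long homology sequence shows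 that $\mathbf F/a\mathbf F$ is exact. Apply this successively to $x^n,y^n,z^n+w^n$, which form an $A$-regular sequence. So the complex is exact over $Q$, and $N$ satisfies hypothesis 1 of Proposition 1.

**Step 4: transposing exchanges $\varphi$ and $\psi$.** Let $J=\begin{pmatrix}0&1\\-1&0\end{pmatrix}$. For $B=\begin{pmatrix}a&b\\c&d\end{pmatrix}$ over any commutative ring,
$$JB^TJ^{-1}=\begin{pmatrix}b&d\\-a&-c\end{pmatrix}\begin{pmatrix}0&-1\\1&0\end{pmatrix}=\begin{pmatrix}d&-b\\-c&a\end{pmatrix}=\operatorname{adj}B .$$
Hence
$$J\varphi^TJ^{-1}=\psi,\qquad J\psi^TJ^{-1}=\varphi. \tag{5}$$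

**Step 5: $\operatorname{len}N=q$.** By exactness $\operatorname{coker}\varphi=Q^2/\ker\psi\cong\operatorname{im}\psi$, so $\operatorname{len}\operatorname{coker}\varphi+\operatorname{len}\operatorname{coker}\psi=2q$. On the other hand, dualizing and using (5),
$$\operatorname{len}\operatorname{coker}\varphi=\operatorname{len}(\operatorname{coker}\varphi)^*=\operatorname{len}\ker\varphi^T=\operatorname{len}\ker\psi=2q-\operatorname{len}\operatorname{im}\psi=\operatorname{len}\operatorname{coker}\psi .$$
So both cokernels have length $q$.

## 6. Two ranks that must differ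

For a $Q$-module $X$ let $\varphi_X,\psi_X\colon X^2\to X^2$ be the maps given by the matrices $\varphi,\psi$. Since $f=0$ in $Q$, both composites of $\varphi_X$ and $\psi_X$ vanish. The next lemma turns hypothesis 2 and the two tensor lengths into linear algebra on $X^2$.

**Lemma 2.** Let $X$ be a finitely generated $Q$-module with $\ker\varphi_X=\operatorname{im}\psi_X$ and $\ker\psi_X=\operatorname{im}\varphi_X$. Then $\operatorname{Tor}_i^Q(X,N)=0=\operatorname{Tor}_i^Q(X^*,N)$ for $i\ge1$, and
$$\operatorname{len}(X\otimes_QN)=\operatorname{len}\operatorname{im}\psi_X,\qquad\operatorname{len}(X^*\otimes_QN)=\operatorname{len}\operatorname{im}\varphi_X .$$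

**Step 1: the claims for $X$.** $\operatorname{Tor}^Q(X,N)$ is the homology of $\cdots\xrightarrow{\psi_X}X^2\xrightarrow{\varphi_X}X^2\to0$, which by assumption vanishes in positive degrees. In degree $0$ we get $\operatorname{coker}\varphi_X$, whose length is $2\operatorname{len}X-\operatorname{len}\operatorname{im}\varphi_X=\operatorname{len}\ker\varphi_X=\operatorname{len}\operatorname{im}\psi_X$.

**Step 2: the claims for $X^*$.** Since $Q$ is injective, $\operatorname{Tor}^Q_i(X^*,N)^*\cong\operatorname{Ext}^i_Q(N,X^{**})=\operatorname{Ext}^i_Q(N,X)$, for all $i\ge0$. The right side is the cohomology of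
$$0\to X^2\xrightarrow{\varphi^T}X^2\xrightarrow{\psi^T}X^2\xrightarrow{\varphi^T}\cdots .$$
By (5), $J\varphi^T=\psi J$ and $J\psi^T=\varphi J$, so applying $J$ in each degree makes this complex isomorphic to
$$0\to X^2\xrightarrow{\psi_X}X^2\xrightarrow{\varphi_X}X^2\xrightarrow{\psi_X}\cdots .$$
Its cohomology vanishes in positive degrees, and in degree $0$ it is $\ker\psi_X=\operatorname{im}\varphi_X$. As $(-)^*$ preserves length, the claims follow. $\square$

So we need a module on which the periodic complex is exact but $\varphi_X$ and $\psi_X$ have images of different lengths. For $X=Q$ both images have length $q$. Homogeneous modules are the natural next thing to try, and they all fail.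

**Remark.** Give $x,y,z,w$ degree $1$, and let $X$ be a finitely generated graded $Q$-module satisfying the hypothesis of Lemma 2. Since $\varphi_X$ raises degrees by one, the exact sequence $0\to\ker\varphi_X\to X^2\to\operatorname{im}\varphi_X\to0$, read degree by degree, gives $2H_X=H_{\operatorname{im}\psi_X}+t^{-1}H_{\operatorname{im}\varphi_X}$. Exchanging the roles, $2H_X=H_{\operatorname{im}\varphi_X}+t^{-1}H_{\operatorname{im}\psi_X}$. Subtracting, $(1-t^{-1})(H_{\operatorname{im}\psi_X}-H_{\operatorname{im}\varphi_X})=0$. So the two images have the same Hilbert series, and the same length.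

We therefore need a module on which the four variables do not act homogeneously.

## 7. A module of dimension fifteen

Let $S'=k[x,w]$ with its standard grading and
$$F=(S'/(x,w)^3)\,a\oplus(S'/(x,w)^3)\,b=F_0\oplus F_1\oplus F_2,$$
with $\dim F_0=2$, $\dim F_1=4$, $\dim F_2=6$. Let $x$ and $w$ act on $F$ by multiplication, let $y$ act as $x^2$ (this is inhomogeneous), and let $z$ act as $0$. Then $xy-zw$ acts as $x^3=0$. How far is the periodic complex on $F$ from being exact? Write $p^j$ for the degree $j$ component of $p\in F$. We have
$$\varphi_F(p_1,p_2)=(xp_1,\ wp_1+x^2p_2),\qquad\psi_F(p_1,p_2)=(x^2p_1,\ -wp_1+xp_2).$$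
If $\varphi_F(p_1,p_2)=0$, the first coordinate gives $p_1^0=0$ and $p_1^1=0$, and then $x^2p_2^0=0$ gives $p_2^0=0$. So $\ker\varphi_F=F_2\oplus(F_1\oplus F_2)$, of dimension $16$. In $\operatorname{im}\psi_F$ the second coordinate runs through all of $F_1\oplus F_2$. Its degree $1$ part $-wp_1^0+xp_2^0$ determines $p_1^0$, and hence the first coordinate $x^2p_1^0$. So $\operatorname{im}\psi_F$ has dimension only $10$. What is missing is the summand $F_2\oplus0$, of dimension $6$.

The remedy is to add elements whose images under $\psi$ fill $F_2\oplus 0$ and which do not enlarge $\ker\varphi$. As $F_2=S'_2a\oplus S'_2b$ and $\dim S_2'=3$, two copies of a three-dimensional space have the right size.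

Let $E=\{c_s:s\in S'_2\}$ be a copy of the vector space $S'_2$, put $M=F\oplus E$, so $\dim_kM=15$, and let $x,y,z,w$ act by
$$\begin{array}{c|cc}&p\in F&c_s\in E\\\hline x&xp&sa\\ w&wp&0\\ y&x^2p&sa\\ z&0&sb\end{array}$$
The phenomenon behind $M$ is that of Dutta–Hochster–McLaughlin, Invent. Math. 79 (1985); nothing from that paper is used here.

**Step 1: $M$ is a $Q$-module.** On $F$ the four operators commute and $f$ acts as $x^3=0$. Every operator maps $E$ into $F_2$, and every operator kills $F_2$. So every product of two operators vanishes on $E$. Hence the operators commute on $M$ and $f$ acts as $0$. On $F$ the elements $x^3$, $y^2=x^4$, $z^2$, $w^3$ act as $0$, and on $E$ they do so as well. Since $n\ge3$, the elements $x^n,y^n,z^n+w^n$ act as $0$ on $M$.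

**Lemma 3.** On $M^2$ we have $\ker\varphi_M=F_2\oplus(F_1\oplus F_2)=\operatorname{im}\psi_M$, of dimension $16$, and $\ker\psi_M=\operatorname{im}\varphi_M$, of dimension $14$.

Write $m_1=p_1+c_s$, $m_2=p_2+c_t$ with $p_i\in F$ and $s,t\in S_2'$. From the table,
$$\varphi_M(m_1,m_2)=(xp_1+sa+tb,\ \ wp_1+x^2p_2+ta),$$
$$\psi_M(m_1,m_2)=(x^2p_1+sa-tb,\ \ -wp_1+xp_2+ta).$$

**Step 2: $\ker\varphi_M$ is no larger than $\ker\varphi_F$.** Suppose $\varphi_M(m_1,m_2)=0$ and write $p_2^0=\alpha a+\beta b$ with $\alpha,\beta\in k$. In degree $1$ the first coordinate gives $xp_1^0=0$, so $p_1^0=0$. In degree $2$ the two coordinates give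
$$xp_1^1=-(sa+tb),\qquad wp_1^1=-(x^2p_2^0+ta), \tag{6}$$
and these are equations in $S_2'a\oplus S'_2b$, where nothing has been truncated. So we may view them in the free module $S'a\oplus S'b$ and compute $xw\,p_1^1$ in two ways. Multiplying the first equation by $w$ and the second by $x$ gives
$$wsa+wtb=\alpha x^3a+\beta x^3b+xta,$$
that is,
$$ws=\alpha x^3+xt,\qquad wt=\beta x^3 .$$
As $w$ does not divide $x^3$, the second equation gives $\beta=0$ and $t=0$. Then the first reads $ws=\alpha x^3$, so $\alpha=0$ and $s=0$. Now (6) says $xp_1^1=0$, so $p_1^1=0$. Thus $p_1\in F_2$, $p_2\in F_1\oplus F_2$ and $s=t=0$. Conversely, all such pairs are killed by $\varphi_M$, since $xF_2=wF_2=0$ and $x^2(F_1\oplus F_2)=0$. So $\ker\varphi_M=F_2\oplus(F_1\oplus F_2)$ has dimension $6+10=16$.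

**Step 3: $\operatorname{im}\psi_M$ fills $\ker\varphi_M$.** The formula for $\psi_M$ shows $\operatorname{im}\psi_M\subseteq F_2\oplus(F_1\oplus F_2)$. Conversely, let $u\in F_2$, $v_1\in F_1$, $v_2\in F_2$ be given. First choose $p_1^0,p_2^0\in F_0$ with $-wp_1^0+xp_2^0=v_1$, which is possible as $F_1=wF_0+xF_0$. Next choose $s,t\in S'_2$ with $sa-tb=u-x^2p_1^0$, which is possible as $F_2=S'_2a\oplus S'_2b$. Finally choose $p_1^1,p_2^1\in F_1$ with $-wp_1^1+xp_2^1=v_2-ta$, which is possible as $F_2=wF_1+xF_1$. With $p_i=p_i^0+p_i^1$ the first coordinate of $\psi_M(m_1,m_2)$ is $x^2p_1^0+sa-tb=u$, since $x^2p_1^1=0$. The second coordinate is $v_1+(v_2-ta)+ta=v_1+v_2$. So $\operatorname{im}\psi_M=\ker\varphi_M$, of dimension $16$.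

**Step 4: the other equality, by counting.** Since $\dim M^2=30$,
$$\dim\ker\psi_M=30-16=14,\qquad\dim\operatorname{im}\varphi_M=30-16=14 .$$
Since $\psi\varphi=f\cdot I$ acts as $0$ on $M^2$, $\operatorname{im}\varphi_M\subseteq\ker\psi_M$, and the dimensions agree. So they are equal. $\square$

By Lemmas 2 and 3,
$$\operatorname{Tor}_i^Q(M,N)=0=\operatorname{Tor}_i^Q(M^*,N)\ (i\ge1),\qquad\operatorname{len}(M\otimes_QN)=16,\quad\operatorname{len}(M^*\otimes_QN)=14. \tag{7}$$

## 8. Lengths 139 and 137

**Proof of Theorem A.** Let $r\ge1$ and apply Proposition 1 to $Q$, $N$ and $X=M^r$. Hypothesis 1 was checked in Section 5, and hypothesis 2 is (7). With $q=2n^3$ and $\operatorname{len}N=q$,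
$$\operatorname{len}(R)=q+15r+q+16r=4n^3+31r,\qquad\operatorname{len}_R(C)=q+15r+q+14r=4n^3+29r. \tag{8}$$
Now apply Proposition 1 to $X=(M^*)^r$ instead. Then $X^*\cong M^r$, hypothesis 2 is again (7), and the two numbers in (8) are interchanged. For $n=3$ and $r=1$ we have $4n^3=108$, so the pairs $(\operatorname{len}(R),\operatorname{len}_R(C))$ are $(139,137)$ and $(137,139)$. All rings here are finite-dimensional local $k$-algebras with residue field $k$. $\blacksquare$

## 9. Every positive rational ratio

Let $\Lambda\subseteq\mathbb Q_{>0}$ be the set of ratios $\operatorname{len}_R(C)/\operatorname{len}(R)$, where $R$ is a finite-dimensional local $k$-algebra with residue field $k$ and $C$ is semidualizing over $R$. Theorem B says $\Lambda=\mathbb Q_{>0}$. The plan is to show that $\Lambda$ contains all rationals in an open interval around $1$, and that it is closed under products.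

**Step 1: $\Lambda$ is closed under multiplication.** Let $(R_1,C_1)$ and $(R_2,C_2)$ be two pairs, with maximal ideals $\mathfrak m_1,\mathfrak m_2$, and put $R=R_1\otimes_kR_2$. The ideal $\mathfrak m_1\otimes R_2+R_1\otimes\mathfrak m_2$ is nilpotent with quotient $k$, so $R$ is local artinian with residue field $k$. Let $G\to C_1$ and $G'\to C_2$ be resolutions by finitely generated free modules over $R_1$ and $R_2$. By the Künneth formula over $k$, $G\otimes_kG'$ is an $R$-free resolution of $C_1\otimes_kC_2$. Because the $G_i$ and $G'_j$ are free of finite rank,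
$$\operatorname{Hom}_R(G\otimes_kG',\,C_1\otimes_kC_2)\cong\operatorname{Hom}_{R_1}(G,C_1)\otimes_k\operatorname{Hom}_{R_2}(G',C_2).$$
Künneth again gives
$$\operatorname{Ext}^m_R(C_1\otimes_kC_2,C_1\otimes_kC_2)\cong\bigoplus_{i+j=m}\operatorname{Ext}^i_{R_1}(C_1,C_1)\otimes_k\operatorname{Ext}^j_{R_2}(C_2,C_2),$$
which vanishes for $m\ge1$. For $m=0$ the homothety map of $C_1\otimes_kC_2$ sends $r_1\otimes r_2$ to the tensor product of the two homotheties, so it is $\chi^{R_1}_{C_1}\otimes\chi^{R_2}_{C_2}$, an isomorphism. Thus $C_1\otimes_kC_2$ is semidualizing over $R$. Lengths are $k$-dimensions, so they multiply, and so do the ratios.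

**Step 2: $\Lambda$ contains every rational number in $I=(\tfrac{29}{31},\tfrac{31}{29})$.** Clearly $1\in\Lambda$. Let $\rho\in\mathbb Q$ with $\tfrac{29}{31}<\rho<1$. By (8) we want $4n^3+29r=\rho(4n^3+31r)$, that is,
$$r=4n^3\,\frac{1-\rho}{31\rho-29}.$$
The fraction is a positive rational number. Choose $n\ge3$ divisible by its denominator; then $r$ is a positive integer, and $\rho\in\Lambda$. The interchanged pairs from Section 8 give $\rho^{-1}\in\Lambda$. Every rational number in $I$ other than $1$ is such a $\rho$ or such a $\rho^{-1}$.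

**Step 3: products fill up $\mathbb Q_{>0}$.** Let $\rho\in\mathbb Q_{>0}$. Since $\rho^{1/j}\to1$ as $j\to\infty$, we may choose $j\ge1$ with $\rho^{1/j}\in I$. Choose rational numbers $\rho_1,\dots,\rho_{j-1}\in I$ close to $\rho^{1/j}$, and put $\rho_j=\rho/(\rho_1\cdots\rho_{j-1})$. This is rational, and it tends to $\rho^{1/j}$ as $\rho_1,\dots,\rho_{j-1}$ all tend to $\rho^{1/j}$. So if they are close enough, $\rho_j\in I$. By Step 2 all $\rho_i$ lie in $\Lambda$, and by Step 1 so does $\rho=\rho_1\cdots\rho_j$. This proves Theorem B. $\blacksquare$
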